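\title{The volume of critical clusters of the metric graph Gaussian free field in dimension six}

\begin{abstract}
We consider the level set $\{\phi\ge 0\}$ of the Gaussian free field on the metric graph of $\mathbb Z^6$ and show that the cluster of the origin contains at least $M$ lattice points with probability of order $M^{-1/2}(\ln M)^{1/4}$. This proves a conjecture posed by Cai and Ding and identifies the exponent of the logarithm. The central object of the proof is the probability $h(x)$ that an independent simple random walk started at $x$ hits the cluster of the origin. It satisfies a self-consistent relation whose solution is $h(x)\asymp|x|^{-2}(\ln|x|)^{-1/2}$, and the volume tail follows from it.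
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the question}

Let $d\ge3$. The metric graph $\widetilde{\mathbb Z}^d$ is obtained from $\mathbb Z^d$ by replacing each nearest-neighbor edge $\{x,y\}$ with a compact interval $I_{\{x,y\}}$ of length $d$ whose endpoints are identified with $x$ and $y$. Let $(S_n)_{n\ge0}$ be discrete-time simple random walk on $\mathbb Z^d$, started at $x$ under $P_x$, and let $G(x,y)=\sum_{n\ge0}P_x(S_n=y)$ be its Green function. The Gaussian free field $\phi=(\phi_v)_{v\in\widetilde{\mathbb Z}^d}$ is built in two steps. On the lattice, $(\phi_x)_{x\in\mathbb Z^d}$ is the centered Gaussian field with $\mathbb E[\phi_x\phi_y]=G(x,y)$. Given the lattice values, the restrictions of $\phi$ to the intervals are independent, and on $I_{\{x,y\}}$, parametrized by $t\in[0,d]$ from $x$ to $y$, the field is a bridge of duration $d$ from $\phi_x$ to $\phi_y$ of a Brownian motion with variance $2$ per unit time. Equivalently, $\phi$ is the centered Gaussian field whose covariance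 is the Green function of Brownian motion on $\widetilde{\mathbb Z}^d$, normalized to agree with $G$ on $\mathbb Z^d$.

The field is continuous, so a connected component of $\{\phi>0\}$ is bounded by zeros of $\phi$. This is what the metric graph adds to the lattice: once such a component is revealed, the rest of the field is again a free field with zero boundary values, and the probability that two points lie in the same component has a closed form (see (F1) and (F2) in Section~\ref{sec:clusters}). Level $0$ is critical for the percolation of the level sets $\{\phi\ge h\}$, $h\in\mathbb R$.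

Write $w\overset{\ge0}{\longleftrightarrow}v$ if $w$ and $v$ are joined by a path in $\{\phi\ge0\}$, and let $\mathcal C^{\ge0}(v)$ be the set of all such $w$. For $A\subset\widetilde{\mathbb Z}^d$ let $\operatorname{vol}(A)$ be the number of lattice points in $A$. The object of this paper is the tail of the critical volume,
\[
\nu_d(M)=\mathbb P\big(\operatorname{vol}(\mathcal C^{\ge0}(0))\ge M\big),\qquad M\ge1 .
\]
Write $f\lesssim g$ if $f\le Cg$ with $C$ depending only on $d$, and $f\asymp g$ if $f\lesssim g$ and $g\lesssim f$. It is known that $\nu_d(M)\asymp M^{-\frac{d-2}{d+2}}$ for $3\le d\le5$, that $\nu_d(M)\asymp M^{-1/2}$ for $d>6$, that $\nu_d(M)\gtrsim M^{-1/2}$ for all $d\ge3$, and that $\nu_6(M)\lesssim M^{-\frac12+o(1)}$. The conjecture posed in \cite{CD} is that in dimension six there is a genuine logarithmic correction: $\nu_6(M)\asymp M^{-1/2}(\ln M)^{\delta'}$ for all $M\ge2$, for some constant $\delta'>0$.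

\subsection{Results}

\begin{theorem}\label{thm:main}
For $d=6$ there are constants $c,C>0$ such that for all $M\ge2$
\[
c\,M^{-1/2}(\ln M)^{1/4}\le\nu_6(M)\le C\,M^{-1/2}(\ln M)^{1/4}.
\]
\end{theorem}

Thus the conjecture holds with $\delta'=\frac14$, and with no other exponent.

The proof gives information on other quantities. For $x\in\mathbb Z^6$ let $\mathcal C(x)$ be the \emph{sign cluster} of $x$, the connected component of $\{\phi\ne0\}$ that contains $x$, and write $x\leftrightarrow y$ if $y\in\mathcal C(x)$. Let $B_R=\{x\in\mathbb Z^6:|x|\le R\}$ with $|\cdot|$ the Euclidean norm. With the walk $S$ independent of $\phi$, put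
\begin{equation}\label{eq:defh}
h(x)=\mathbb E\big[P_x(S\text{ hits }\mathcal C(0)\cap\mathbb Z^6)\big],\qquad x\in\mathbb Z^6 .
\end{equation}
The capacity $\operatorname{cap}$ of a finite lattice set is recalled in Section~\ref{sec:walk}.

\begin{theorem}\label{thm:more}
Let $d=6$.
\begin{itemize}
\item[(a)] $\mathbb E\big[1-e^{-\lambda\operatorname{vol}(\mathcal C^{\ge0}(0))}\big]\asymp\lambda^{1/2}(\ln\frac1\lambda)^{1/4}$ as $\lambda\downarrow0$.
\item[(b)] $h(x)\asymp|x|^{-2}(\ln|x|)^{-1/2}$ for $|x|\ge2$, and $\mathbb E[\operatorname{cap}(\mathcal C(0)\cap B_R)]\asymp R^2(\ln R)^{-1/2}$ for $R\ge2$.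
\item[(c)] $\mathbb E[\operatorname{vol}(\mathcal C(0)\cap B_N)^2]\asymp N^6(\ln N)^{-1/2}$ for $N\ge2$. Moreover $\mathbb P(x\leftrightarrow y\leftrightarrow z)\lesssim N^{-6}(\ln N)^{-1/2}$ whenever the mutual distances of $x,y,z\in\mathbb Z^6$ are at least $N\ge2$.
\item[(d)] $\mathbb P\big(0\overset{\ge0}{\longleftrightarrow}\{|x|\ge N\}\big)\gtrsim N^{-2}(\ln N)^{1/2}$ for $N\ge2$.
\end{itemize}
\end{theorem}

A matching upper bound in (d) is not claimed and is not used.

\subsection{What the exponents say about the size of a cluster}\label{sec:exponents}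

The following count is heuristic and explains the role of $d=6$. The probability of $0\leftrightarrow x$ is comparable to $G(0,x)\asymp|x|^{2-d}$, so the expected number of points of $\mathcal C(0)$ within distance $R$ is of order $R^2$ in every dimension. Suppose that $\mathcal C(0)$ reaches distance $R$ with probability $\pi(R)$ and then has about $v(R)$ points. Then $\pi(R)v(R)\approx R^2$ and $\nu_d(v(R))\approx\pi(R)$. If $\nu_d(M)\approx M^{-\theta}$, these two relations force $v(R)\approx R^{2/(1-\theta)}$. The value $\theta=\frac12$ gives $v(R)\approx R^4$, and $\theta=\frac{d-2}{d+2}$ gives $v(R)\approx R^{(d+2)/2}$. The two regimes meet at $d=6$, where a large cluster is four-dimensional up to corrections that are smaller than any power. A random walk path is two-dimensional, and $4+2=6$: in dimension six a walk and a cluster of the same diameter barely meet. The next section shows how this borderline intersection produces the logarithm.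

\section{Where the logarithm comes from}\label{sec:idea}

From now on $d=6$, and $G(x)=G(0,x)\asymp(1+|x|)^{-4}$. Apart from the definition \eqref{eq:defA}, nothing in this section is used in the proofs.

\subsection{Hitting a fixed set}

Let $K\subset\mathbb Z^6$ be finite, let $T$ be the hitting time of $K$, and let $U_K(u)=\sum_{w\in K}G(u,w)$ be the expected number of visits to $K$ of a walk started at $u$. Counting the visits to $K$ from $x$ in two ways, with the strong Markov property at $T$, gives
\begin{equation}\label{eq:visits}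
\sum_{w\in K}G(x,w)=\sum_{u\in K}P_x(T<\infty,\,S_T=u)\,U_K(u).
\end{equation}
If the potential $U_K$ is roughly constant on $K$, the hitting probability is the left side divided by this constant. For $K=\{0\}$ this is the formula $P_x(S\text{ hits }0)=G(x)/G(0)$.

The smallest case in which a logarithm appears is a flat four-dimensional set, $K=\{-R,\dots,R\}^4\times\{0\}^2$ with $R\ge2$ an integer. Fix $u\in K$. At most $Cr^3$ points of $K$ are at $\ell^\infty$-distance $r$ from $u$. For $1\le r\le R$ at least $r^3$ are: in each of the four coordinates $u$ can move $R$ steps in one of the two directions without leaving $K$, so we may move exactly $r$ steps in the first coordinate and between $1$ and $r$ steps in the others. Each such point has $G(u,w)\asymp r^{-4}$, so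
\[
U_K(u)\asymp1+\sum_{r=1}^{R}r^3\,r^{-4}\asymp\ln R\qquad\text{uniformly in }u\in K .
\]
Every dyadic scale contributes a constant to the potential. Since $K\subset B_{2R}$, for $|x|=4R$ the left side of \eqref{eq:visits} is of order $R^4R^{-4}=1$, and so $P_x(S\text{ hits }K)\asymp1/\ln R$. For the same set in $\mathbb Z^d$ with $d>6$ the sum is $\sum_rr^3r^{2-d}<\infty$ and there is no logarithm.

\subsection{Hitting the cluster}

Take $K=\mathcal C(0)\cap\mathbb Z^6$. The expectation of the left side of \eqref{eq:visits} is $\sum_wG(x,w)\mathbb P(0\leftrightarrow w)\asymp|x|^{-2}$. To find the size of the potential at a point $u$ of the cluster we need the probability that $0$, $u$ and a third point $y$ are connected. The first key fact (Lemma~\ref{lem:three}) is that this probability is controlled by $h$ itself: for $y$ much closer to $u$ than to $0$, it is at most $CG(u)\,[h(u-y)+h(y)]$, in which $h(u-y)$ is the main term. Hence, given $0\leftrightarrow u$, the mean potential at $u$ up to distance of order $|u|$ is at most of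 the order of $A(|u|)$, where
\begin{equation}\label{eq:defA}
A(R)=\sum_{|v|\le R}G(v)h(v).
\end{equation}
If the potential is typically of this order, \eqref{eq:visits} gives the self-consistent relation
\begin{equation}\label{eq:self}
h(x)\asymp\frac{|x|^{-2}}{A(|x|)} .
\end{equation}
Insert \eqref{eq:self} into \eqref{eq:defA}. The shell $R<|v|\le2R$ has about $R^6$ points, so $A(2R)-A(R)\asymp R^6R^{-4}R^{-2}/A(R)=1/A(R)$, that is, $A(2R)^2-A(R)^2\asymp1$. Therefore $A(R)\asymp(\ln R)^{1/2}$.

It remains to translate this into volumes. The same three-point bound gives $\mathbb E[\operatorname{vol}(\mathcal C(0)\cap B_R)^2]\lesssim R^2\sum_{|v|\le2R}h(v)\approx R^6/A(R)$. In the notation of Section~\ref{sec:exponents}, $\pi v\approx R^2$ and $\pi v^2\approx R^6/A$, so $v\approx R^4/A$ and $\pi\approx R^{-2}A=v^{-1/2}A^{1/2}$. If $A(R)\asymp(\ln R)^\alpha$, the tail is $M^{-1/2}(\ln M)^{\alpha/2}$. A cluster as thick as the flat set above, with a constant contribution from each scale, would give $\alpha=1$ and the guess $\delta'=\frac12$.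 The cluster is thinner, because the logarithm that makes it hard to hit also makes it branch less; the correct value is $\alpha=\frac12$, and $\delta'=\frac14$.

\subsection{Plan of the proof}

After the preliminaries of Section~\ref{sec:prelim}, Section~\ref{sec:three} proves the three-point bound. The lower half of \eqref{eq:self} needs only an upper bound on the mean potential and is a second moment computation (Section~\ref{sec:scales}). The upper half is the core of the paper: the walk enters the cluster at an atypical point, so we must show that the potential at a point of the cluster is small only with probability $e^{-cA}$. Section~\ref{sec:tools} develops three tools for this, Section~\ref{sec:tail} proves the lower tail estimate, and Section~\ref{sec:order} solves the self-consistent relation. Sections~\ref{sec:moments} and~\ref{sec:block} convert the order of $h$ into volume estimates, and Section~\ref{sec:proofs} proves the two theorems.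

\section{Preliminaries}\label{sec:prelim}

Constants $c,C\in(0,\infty)$ are absolute and may change from line to line; numbered constants keep their value. To measure Euclidean distances we view edges as unit segments of $\mathbb R^6$, so that $|v|$ makes sense for $v\in\widetilde{\mathbb Z}^6$, and the \emph{open metric ball} of radius $\rho$ about $z$ is $\{v\in\widetilde{\mathbb Z}^6:|v-z|<\rho\}$. The word \emph{length} refers to the metric in which an edge has length $6$. We put $B(z,R)=z+B_R$ and write $x\sim y$ for neighbors in $\mathbb Z^6$. The symbols $\mathbb P,\mathbb E$ refer to the field, $P_x,E_x$ to the walk, and $\mathbf P_x,\mathbf E_x$ to the pair. We write $S[m,n]=\{S_m,\dots,S_n\}$. For a random variable $Z\ge0$ with $0<EZ^2<\infty$ we use the Cauchy--Schwarz bound $P(Z>0)\ge(EZ)^2/EZ^2$ and the Paley--Zygmund inequality $P(Z\ge\frac12EZ)\ge(EZ)^2/(4EZ^2)$.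

\subsection{Random walk}\label{sec:walk}

We have $G(x)\sim c_0|x|^{-4}$ as $|x|\to\infty$ for a constant $c_0>0$, and $G(0)\ge1$. Hence
\begin{equation}\label{eq:green}
c(1+|x|)^{-4}\le G(x)\le C(1+|x|)^{-4},
\end{equation}
and, for all large $\rho$,
\begin{equation}\label{eq:greenunif}
G(z)\ge\tfrac12c_0\rho^{-4}\quad(|z|\le\rho),\qquad G(z)\le2c_0\rho^{-4}\quad(|z|\ge\rho).
\end{equation}
Since $G(x)/G(0)=P_x(S\text{ hits }0)$ is less than $1$ for $x\ne0$ and tends to $0$,
\[
\rho_0:=\max_{x\ne0}G(x)/G(0)<1 .
\]
For $x,y\in\mathbb Z^6$ and $R\ge1$,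
\begin{equation}\label{eq:sums}
\sum_{|z|\le R}G(x,z)\le CR^2,\qquad\sum_zG(x,z)G(z,y)\le C(1+|x-y|)^{-2}.
\end{equation}
For the first bound, either $B_R\subset B(x,3R)$ or each term is at most $CR^{-4}$. For the second, let $\rho=|x-y|$. Points within $\rho/2$ of $x$ or of $y$ contribute at most $C(1+\rho)^{-4}(1+\rho)^2$, and the other points satisfy $|z-y|\ge|z-x|/3$, so they contribute at most $C\sum_{|z-x|\ge\rho/2}(1+|z-x|)^{-8}\le C(1+\rho)^{-2}$. From the local central limit theorem we use that there is $n_0$ with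
\begin{equation}\label{eq:lclt}
P_x(S_n=v)\ge cn^{-3}\qquad\text{if }n\ge n_0,\ |x-v|\le2\sqrt n,\ n\equiv|x-v|_1\ (\mathrm{mod}\ 2).
\end{equation}

For finite $K\subset\mathbb Z^6$ the equilibrium measure is $e_K(w)=\mathbf 1\{w\in K\}P_w(S_n\notin K\text{ for all }n\ge1)$ and the capacity is $\operatorname{cap}(K)=\sum_we_K(w)\le|K|$. Decomposing at the last visit to $K$ gives
\begin{equation}\label{eq:last}
P_x(S\text{ hits }K)=\sum_wG(x,w)e_K(w).
\end{equation}
If $K'\subset K$, then $e_K\le e_{K'}$ on $K'$ and $\operatorname{cap}(K')\le\operatorname{cap}(K)$.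

We will cut the walk into pieces that cross a given ball, so we need a version of \eqref{eq:last} for the killed walk. Let $\sigma$ be the exit time from $\{|\cdot|<2N\}$ and let $g_N(a,b)$ be the expected number of visits to $b$ before $\sigma$ of the walk started at $a$.

\begin{lemma}\label{lem:killed}
There is $N_0\ge16$ such that for $N\ge N_0$, all $a,b\in B_{15N/8}$ and all $K\subset B_{15N/8}$,
\[
g_N(a,b)\ge cN^{-4},\qquad P_a(S\text{ hits }K\text{ before }\sigma)\ge cN^{-4}\operatorname{cap}(K).
\]
\end{lemma}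

\begin{proof}
Suppose first that $|a-b|\le N/16$. We have $g_N(a,b)=G(a,b)-E_a[G(S_\sigma,b)]$ and $|S_\sigma-b|\ge N/8$, so by \eqref{eq:greenunif}
\[
g_N(a,b)\ge\tfrac12c_0(N/16)^{-4}-2c_0(N/8)^{-4}=c_0\,(32768-8192)\,N^{-4}.
\]
Next let $a,a'\in B_{15N/8}$ with $|a-a'|\le N/32$, and $B'=B(a',N/64)\cap B_{15N/8}$. Then $|B'|\ge cN^6$ and every $z\in B'$ is within $N/16$ of $a$. The expected number of visits to $B'$ before $\sigma$ is at least $cN^6N^{-4}$, and from any point of $B'$ the expected number of visits to $B'$ is at most $CN^2$ by \eqref{eq:sums}. Hence the walk from $a$ hits $B'$ before $\sigma$ with probability at least $c$. For general $a,b$, take points on the segment $[a,b]$ with spacing at most $N/128$ and round their coordinates toward $0$. This gives lattice points $a=a_0,a_1,\dots,a_k=b$ in $B_{15N/8}$ with $k\le C$ and $|a_i-a_{i+1}|\le N/128+2\sqrt6\le N/64$. Each point of $B(a_i,N/64)$ is within $N/32$ of $a_{i+1}$, so by the strong Markov property the walk visits the sets $B(a_i,N/64)\cap B_{15N/8}$, $i=1,\dots,k$,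 in turn before $\sigma$ with probability at least $c$. From the last set $g_N(\cdot,b)\ge cN^{-4}$, which proves the first bound. Decomposing at the last visit to $K$ before $\sigma$, the probability in the second bound equals $\sum_{w\in K}g_N(a,w)P_w(S\text{ does not return to }K\text{ before }\sigma)\ge cN^{-4}\sum_we_K(w)$.
\end{proof}

\subsection{Brownian motion on the metric graph}

Brownian motion $X$ on $\widetilde{\mathbb Z}^6$ moves as a one-dimensional Brownian motion inside edges and treats the twelve edges at a lattice point symmetrically. The sequence of successive distinct lattice points that it visits, its \emph{lattice trace}, is a simple random walk. We write $P_v,E_v$ for $X$ as well. Its local times $\ell^w_t$ are normalized so that $G(v,w)=E_v[\ell^w_\infty]$ extends the lattice Green function. For closed $D\subset\widetilde{\mathbb Z}^6$ with hitting time $T_D$, let $G_D(v,w)=E_v[\ell^w_{T_D}]$ be the Green function of $X$ killed on $D$. All sets $D$ used below (finite lattice sets, complements of open metric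 balls, closures of clusters containing lattice points, their intersections with balls and complements of balls, and finite unions of these) meet each edge in finitely many closed intervals, so the complement of $D$ is again a metric graph, with Dirichlet points. We use the following standard properties.
\begin{itemize}
\item[(B1)] $G_D$ is symmetric, decreasing in $D$, zero if one argument lies in $D$, and
$(G-G_D)(v,w)=E_v[\ell^w_\infty-\ell^w_{T_D}]=E_v[G(X_{T_D},w);T_D<\infty]$.
\item[(B2)] For $w\in\mathbb Z^6$ the function $G_D(\cdot,w)$ is continuous and is linear on every subinterval of an edge whose interior avoids $D$; at a lattice point $u\notin D\cup\{w\}$ its twelve outward slopes add up to $0$.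
\item[(B3)] For $A\subset\mathbb Z^6$ and $x,y\in\mathbb Z^6$, $G_A(x,y)=\sum_nP_x(S_n=y,\ S[0,n]\cap A=\emptyset)$. For finite $A$ this is the conditional covariance of $\phi_x$ and $\phi_y$ given $(\phi_a)_{a\in A}$.
\item[(B4)] A segment of length $\ell$ has resistance $2\ell$. If $X$ starts at a lattice point $u$ and is killed at the ends of segments of lengths $\ell_1,\dots,\ell_{12}\in(0,6]$ along the edges at $u$, its Green function at $(u,u)$ is the inverse of the total conductance $\sum_i\frac1{2\ell_i}$. For $\ell_i=6$ this is $1$, in agreement with (B3).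
\end{itemize}

\subsection{Sign clusters}\label{sec:clusters}

Almost surely $\phi\ne0$ on $\mathbb Z^6$, so a lattice point in the closure $\overline{\mathcal C(x)}$ lies in $\mathcal C(x)$. Almost surely no local minimum of $\phi$ inside an edge has the value $0$. Hence on $\{\phi_0>0\}$ a path in $\{\phi\ge0\}$ from $0$ cannot continue beyond a zero of $\phi$, and $\mathcal C^{\ge0}(0)=\overline{\mathcal C(0)}$; on $\{\phi_0<0\}$ the set $\mathcal C^{\ge0}(0)$ is empty. By the symmetry $\phi\mapsto-\phi$,
\begin{equation}\label{eq:half}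
\nu_6(M)=\tfrac12\,\mathbb P(\operatorname{vol}(\mathcal C(0))\ge M),
\end{equation}
and the same factor $\frac12$ relates any other probability for $\mathcal C^{\ge0}(0)$ to the one for $\mathcal C(0)$. For $\Gamma\subset\mathbb Z^6$ we write $y\leftrightarrow\Gamma$ if $\mathcal C(y)\cap\Gamma\ne\emptyset$. Sums over a cluster run over its lattice points, and a walk ``hits a cluster'' when it hits one of them. Let $\mathbb P^D$ be the law of the centered Gaussian field with covariance $G_D$; it vanishes on $D$. The following facts are from \cite{Lupu}; the strong Markov property in (F1) is standard, see also \cite{DW}.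
\begin{itemize}
\item[(F1)] \emph{Boundedness and strong Markov property.} All $\mathcal C(x)$ are bounded almost surely. For finite $A\subset\mathbb Z^6$ let $\mathcal C(A)=\bigcup_{x\in A}\mathcal C(x)$ and let $\mathcal F_{\mathcal C(A)}$ be generated by this set and by $\phi$ on it. Given $\mathcal F_{\mathcal C(A)}$, the field off $\overline{\mathcal C(A)}$ has law $\mathbb P^{\overline{\mathcal C(A)}}$. The same holds under $\mathbb P^D$, with $D\cup\overline{\mathcal C(A)}$.
\item[(F2)] \emph{Signs.} Given $|\phi|$, the signs of the components of $\{\phi\ne0\}$ are independent and fair. Thus $\mathbb P^D(x\leftrightarrow y)=\mathbb E^D[\operatorname{sgn}\phi_x\operatorname{sgn}\phi_y]$, and since a centered Gaussian pair with correlation $\rho$ has $E[\operatorname{sgn}\xi\operatorname{sgn}\xi']=\frac2\pi\arcsin\rho$,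
\[
\mathbb P^D(x\leftrightarrow y)=\frac2\pi\arcsin\frac{G_D(x,y)}{\sqrt{G_D(x,x)G_D(y,y)}}\qquad(x,y\notin D).
\]
\item[(F3)] \emph{Loops.} There is a Poisson point process of loops on $\widetilde{\mathbb Z}^6$ (the loop soup of intensity $\frac12$) such that, for every $D$, the clusters of the loops contained in $D^c$ are distributed as the components of $\{\phi\ne0\}$ under $\mathbb P^D$. Two loops are in the same cluster if they are joined by a finite chain of intersecting loops. Consequently, for $D\subset D'$ the clusters under $\mathbb P^{D'}$ can be coupled to be contained in those under $\mathbb P^D$, and the families of loops contained in disjoint open sets are independent.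
\end{itemize}
Let $\tau(x,y)=\mathbb P(x\leftrightarrow y)$ and $\tau_3(x,y,z)=\mathbb P(x\leftrightarrow y\leftrightarrow z)$. Since $t\le\arcsin t\le\frac\pi2t$ on $[0,1]$,
\begin{equation}\label{eq:tau}
\tau(x,y)=\tfrac2\pi\arcsin\big(G(x,y)/G(0)\big)\asymp G(x,y).
\end{equation}
Facts (F1) and (F3) are almost always used together: after one cluster is revealed, the remaining clusters are stochastically smaller than those of a fresh field. A first instance is the following.
\begin{itemize}
\item[(F4)] For $y,y'\in\mathbb Z^6\setminus D$ and $\Gamma\subset\mathbb Z^6$,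
$\mathbb P^D(y\leftrightarrow\Gamma,\ y'\leftrightarrow\Gamma,\ y\not\leftrightarrow y')\le\mathbb P^D(y\leftrightarrow\Gamma)\,\mathbb P^D(y'\leftrightarrow\Gamma)$.
\end{itemize}
Indeed, $\{y\leftrightarrow\Gamma,\ y\not\leftrightarrow y'\}$ belongs to $\mathcal F_{\mathcal C(y)}$, and on this event the conditional probability of $y'\leftrightarrow\Gamma$ is $\mathbb P^{D\cup\overline{\mathcal C(y)}}(y'\leftrightarrow\Gamma)\le\mathbb P^D(y'\leftrightarrow\Gamma)$.

\section{The three-point bound}\label{sec:three}

There is no closed form for $\tau_3$, but there is one for its complement: the probability that $y\leftrightarrow z$ outside $\mathcal C(x)$ is given by (F2) in the domain left after removing $\mathcal C(x)$. The difference with $\tau(y,z)$ is governed by $G-G_{\overline{\mathcal C(x)}}$, which counts paths from $y$ to $z$ that meet $\mathcal C(x)$. This is how $h$ enters. From \eqref{eq:defh} and the symmetries of the lattice,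
\[
h(0)=1,\qquad h(-x)=h(x),\qquad h(x)\ge G(x)/G(0),\qquad h(y-x)=\mathbb E[P_y(S\text{ hits }\mathcal C(x))].
\]

\begin{lemma}\label{lem:three}
For all $x,y,z\in\mathbb Z^6$,
\[
\tau_3(x,y,z)\le C\,G(y,z)\,\big[h(y-x)+h(z-x)\big].
\]
\end{lemma}

We call $x$ the \emph{root}. Since $\tau_3$ is symmetric, any of the three points may serve as the root.

\begin{proof}
If $y=z$, then $\tau_3=\tau(x,y)\le CG(y-x)\le Ch(y-x)$ and $G(y,z)\ge1$. If $x\in\{y,z\}$, then $\tau_3=\tau(y,z)\le CG(y,z)$ and the bracket is at least $h(0)=1$. Let the points be distinct and put $D=\overline{\mathcal C(x)}$.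

\emph{Reduction to Green functions.} Let $a=G(y,z)/G(0)\le\rho_0$. Let $b=G_D(y,z)/\sqrt{G_D(y,y)G_D(z,z)}$ if $y,z\notin D$, and $b=0$ otherwise. By (F1) and (F2), $\mathbb P(y\leftrightarrow z,\ y\not\leftrightarrow x)=\mathbb E[\frac2\pi\arcsin b]$, so $\tau_3=\frac2\pi\mathbb E[\arcsin a-\arcsin b]$. By (F2) and (F3), $\arcsin b\le\arcsin a$, so $0\le b\le a\le\rho_0$, an interval on which $\arcsin$ is Lipschitz. Also $b\ge G_D(y,z)/G(0)$, because $G_D\le G$ on the diagonal. Hence
\[
\tau_3\le C\,\mathbb E[a-b]\le C\,\mathbb E[(G-G_D)(y,z)].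
\]

\emph{Splitting the cluster.} A path from $y$ to $z$ may meet $D$ near $z$, where $G(\cdot,z)$ is much larger than $G(y,z)$; such paths should be read backward. Let $D'=\{v\in D:|v-z|\ge|y-z|/2\}$ and $D''=\{v\in D:|v-z|\le|y-z|/2\}$. Since $T_D=T_{D'}\wedge T_{D''}$, the local time at $z$ collected after $T_D$ is at most the sum of those collected after $T_{D'}$ and after $T_{D''}$, so by (B1) $G-G_D\le(G-G_{D'})+(G-G_{D''})$ at $(y,z)$. For $v\in D'$, the value $G(v,z)$ is by (B2) an average of $G(p,z)$ over the endpoints $p$ of an edge containing $v$, so $G(v,z)\le C(1+|v-z|)^{-4}\le CG(y,z)$. Therefore $(G-G_{D'})(y,z)\le CG(y,z)P_y(T_D<\infty)$. Points of $D''$ are at distance at least $|y-z|/2$ from $y$, and the same argument applied to $(G-G_{D''})(z,y)$ gives the bound $CG(y,z)P_z(T_D<\infty)$.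

\emph{From $X$ to $S$.} It remains to show $P_y(T_D<\infty)\le12\,P_y(S\text{ hits }\mathcal C(x))$. If $X_{T_D}$ is a lattice point, the lattice trace visits $\mathcal C(x)$. Otherwise $X_{T_D}$ is interior to an edge; since $\mathcal C(x)$ is connected and contains the lattice point $x$, some endpoint $p'$ of this edge lies in $\mathcal C(x)$. After $T_D$, the motion either reaches $p'$ before the other endpoint $p$, or it reaches $p$, and then the next lattice point it visits is $p'$ with probability $\frac1{12}$. So the lattice trace visits $\mathcal C(x)$ with conditional probability at least $\frac1{12}$. Taking expectations gives $\mathbb E[P_y(T_D<\infty)]\le12h(y-x)$, and the same for $z$.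
\end{proof}

\section{Dyadic scales and the lower bound on capacity}\label{sec:scales}

\subsection{Regularity of $h$ across scales}

By \eqref{eq:tau} and \eqref{eq:sums},
\begin{equation}\label{eq:hcrude}
h(x)\le\sum_wG(x,w)\tau(0,w)\le C(1+|x|)^{-2}.
\end{equation}
Let
\[
a_j=\sum_{2^j\le|v|<2^{j+1}}G(v)h(v)\quad(j\ge0),\qquad A_J=\sum_{|v|<2^J}G(v)h(v)=G(0)+\sum_{0\le j<J}a_j\quad(J\ge0).
\]
By \eqref{eq:hcrude}, $0<a_j\le C$, and $A_J\ge1$. Hence
\begin{equation}\label{eq:AA}
A_J\le A(R)\le A_{J+1}\le A_J+C\le CA_J\qquad(2^J\le R<2^{J+1}),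
\end{equation}
and $A(R)\le C\ln(R+2)$. We do not yet know that $h(x)$ is comparable to a function of $|x|$, but superharmonicity gives the one-sided regularity that we need.

\begin{lemma}\label{lem:reg}
For $i\ge j\ge0$,
\[
\sum_{|v|\le2^{j+6}}h(v)\le C\,2^{4j}a_j,\qquad a_i\le C\,4^{\,i-j}a_j .
\]
\end{lemma}

\begin{proof}
A hitting probability $x\mapsto P_x(S\text{ hits }K)$ is superharmonic, hence so is $h$, and $h(x)\ge E_x[h(S_n)]$ for all $n$. We claim that
\begin{equation}\label{eq:harnack}
h(x)\ge c\,r^{-6}\sum_{|v|\le r}h(v)\qquad(|x|\le r,\ r\ge1).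
\end{equation}
If $r^2\ge n_0$, let $n=\lceil r^2\rceil$ and write $h(x)\ge\frac12\sum_v[P_x(S_n=v)+P_x(S_{n+1}=v)]h(v)$; for $|v|\le r$ we have $|x-v|\le2\sqrt n$, and one of the two times has the right parity in \eqref{eq:lclt}. If $r^2<n_0$, use $h(x)\ge12^{-|x-v|_1}h(v)$. The shell $2^j\le|x|<2^{j+1}$ has $\sum_xG(x)\ge c4^j$. Summing \eqref{eq:harnack} over it with weight $G(x)$ gives $a_j\ge c4^jr^{-6}\sum_{|v|\le r}h(v)$ for $r\ge2^{j+1}$. The choice $r=2^{j+6}$ is the first bound. The choice $r=2^{i+1}$ gives $a_i\le C2^{-4i}\sum_{|v|\le2^{i+1}}h(v)\le C2^{-4i}2^{6i}4^{-j}a_j$.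
\end{proof}

The link between $h$ and the geometry of the cluster is the expected capacity
\[
\kappa(R)=\mathbb E[\operatorname{cap}(\mathcal C(0)\cap B_R)],
\]
which is nondecreasing and satisfies $\kappa(R)\le\sum_{|w|\le R}\tau(0,w)\le CR^2$ for $R\ge1$. The next lemma compares $a_j$ with $4^{-j}\kappa(2^j)$: scale by scale in one direction, but only after summation over scales in the other.

\begin{lemma}\label{lem:akappa}
For $|x|\ge1$, $j\ge0$ and $J\ge0$,
\[
h(x)\ge c|x|^{-4}\kappa(|x|/2),\qquad a_j\ge c\,4^{-j}\kappa(2^{j-1}),\qquad A_J\le C+C\sum_{i=0}^J4^{-i}\kappa(2^i).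
\]
\end{lemma}

\begin{proof}
Apply \eqref{eq:last} to $K=\mathcal C(0)\cap B_{|x|/2}$, on which $G(x,\cdot)\ge c|x|^{-4}$; this gives the first bound. Summing it over the shell $2^j\le|x|<2^{j+1}$ with weight $G(x)$ gives $a_j\ge c4^j2^{-4j}\kappa(2^{j-1})$.

For the third bound let $q(w)=\mathbb E[e_{\mathcal C(0)\cap\mathbb Z^6}(w)]$ and $Q(R)=\sum_{|w|\le R}q(w)$. Monotonicity of the equilibrium measure gives $Q(R)\le\kappa(R)$. By \eqref{eq:last}, $h(v)=\sum_wG(v,w)q(w)$, so $A_J\le\sum_wq(w)\sum_{|v|\le2^J}G(v)G(v,w)$. By \eqref{eq:sums} the inner sum is at most $C(1+|w|)^{-2}$, and at most $C4^J|w|^{-4}$ when $|w|>2^{J+1}$. The points $|w|\le1$ contribute at most $CQ(1)$. The shell $2^{i-1}<|w|\le2^i$ with $1\le i\le J+1$ contributes at most $C4^{-i}Q(2^i)$, which is at most $C$ for $i=J+1$. The shell $2^i<|w|\le2^{i+1}$ with $i\ge J+1$ contributes at most $C4^J16^{-i}Q(2^{i+1})\le C4^{J-i}$, and these terms add up to at most $C$.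
\end{proof}

\subsection{Second moment for the number of visits}

We now prove the lower half of \eqref{eq:self}. In Section~\ref{sec:block} we need independence between distant regions, so we prove the bound for a cluster built from local loops only. For $R\ge\frac12$ let
\[
\kappa^*(R)=\mathbb E^{D}[\operatorname{cap}(\mathcal C(0)\cap B_R)],\qquad D=\{v\in\widetilde{\mathbb Z}^6:|v|\ge4R\}.
\]
By (F3), $\kappa\ge\kappa^*$.

\begin{lemma}\label{lem:cap}
For $R\ge\frac12$, $\ \kappa(R)\ge\kappa^*(R)\ge cR^2/A(2R)$.
\end{lemma}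

\begin{proof}
For bounded $R$ use $\kappa^*(R)\ge\operatorname{cap}(\{0\})>0$ and $A\ge1$. Let $R$ be large and $|w|\le R$. By (B1), $G_D(0,w)=G(w)-E_0[G(X_{T_D},w)]$ with $|X_{T_D}|=4R$. The endpoints of the edge containing $X_{T_D}$ are at distance at least $2R$ from $w$, so \eqref{eq:greenunif} gives $G(X_{T_D},w)\le2c_0(2R)^{-4}\le\frac14G(w)$. Thus $G_D(0,w)\ge\frac12G(w)$, and by (F2), $\mathbb P^D(0\leftrightarrow w)\ge\frac2\pi G_D(0,w)/G(0)\ge cG(w)$.

Fix $x\in\mathbb Z^6$ with $2R\le|x|\le2R+1$, so that $G(x,\cdot)\asymp R^{-4}$ on $B_R$. Let $K=\mathcal C(0)\cap B_R$ under $\mathbb P^D$, and let $H$ be the number of visits to $K$ of the walk from $x$. Averaging over field and walk, $E[H]\ge cR^{-4}\sum_{|w|\le R}G(w)\ge cR^{-2}$. Ordering the two visits in $H^2$, then using (F3) and Lemma~\ref{lem:three} with root $v$,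
\[
E[H^2]\le2\sum_{v,w\in B_R}G(x,v)G(v,w)\tau_3(v,w,0)\le CR^{-4}\sum_{v,w\in B_R}G(v,w)G(w)\big[h(w-v)+h(v)\big].
\]
In the first term sum over $v$, which gives at most $A(2R)$, and then over $w$, which gives $CR^2$. In the second term, $\sum_wG(v,w)G(w)\le C(1+|v|)^{-2}\le CR^2G(v)$, and the sum over $v$ gives at most $CR^2A(R)$. So $E[H^2]\le CR^{-2}A(2R)$ and $P(H>0)\ge cR^{-2}/A(2R)$. On the other hand, \eqref{eq:last} gives $P(H>0)\le CR^{-4}\kappa^*(R)$.
\end{proof}

Lemmas~\ref{lem:akappa} and~\ref{lem:cap} and \eqref{eq:AA} give $a_j\ge c/A(2^j)\ge c/A_j$. Hence $A_{j+1}^2-A_j^2\ge2a_jA_j\ge c$, and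
\begin{equation}\label{eq:Alower}
A_J\ge c\sqrt{J}\qquad(J\ge0).
\end{equation}

\section{A random walk decorated with clusters}\label{sec:tools}

\subsection{From a connection to a walk path}

We want to show that a cluster containing two given points $u,v$ is unlikely to carry little mass. The event $u\leftrightarrow v$ is rare and conditioning on it is hard to describe. The next lemma avoids the conditioning: for upper bounds on Laplace functionals, the cluster may be replaced by a random walk path from near $u$ to near $v$ together with all clusters of an \emph{independent, unconditioned} field that the path meets. For $w:\mathbb Z^6\to[0,\infty)$ let $w(\mathcal C)=\sum_{z\in\mathcal C}w(z)$ and, for finite $\Gamma\subset\mathbb Z^6$,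
\[
\Lambda_w(\Gamma)=\mathbb E\Big[\exp\Big(-\sum_zw(z)\mathbf 1\{z\leftrightarrow\Gamma\}\Big)\Big],
\]
which is decreasing in $\Gamma$.

\begin{lemma}\label{lem:path}
If $|u-v|_1\ge2$ and $w$ is bounded, then
\[
\mathbb E\big[\mathbf 1\{u\leftrightarrow v\}\,e^{-w(\mathcal C(u))}\big]\le C\sum_{u'\sim u}\ \sum_{v'\sim v}\ \sum_{n\ge0}E_{u'}\big[\mathbf 1\{S_n=v'\}\,\Lambda_w(S[0,n])\big].
\]
\end{lemma}

\begin{proof}
\emph{Finite support.} Let $w_k=w\mathbf 1_{B_k}$. Clusters are bounded, so almost surely $w_k(\mathcal C(u))\to w(\mathcal C(u))$, and the exponent in $\Lambda_{w_k}(\Gamma)$ converges to that in $\Lambda_w(\Gamma)$ for each finite $\Gamma$. Both sides converge by dominated convergence, the right side because $\Lambda\le1$ and $\sum_{u',v'}G(u',v')<\infty$. So we may assume that $w$ has finite support.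

\emph{Marking.} Mark each $z\in\mathbb Z^6$ with probability $1-e^{-w(z)}$, independently of everything else, and let $D$ be the closure of the union of the clusters of marked points. Given $\phi$, the cluster $\mathcal C(u)$ contains no marked point with probability $e^{-w(\mathcal C(u))}$, and this event is almost surely $\{u\notin D\}$. By (F1) and (F2) the left side equals
\[
\mathbb P(u\leftrightarrow v,\ u\notin D)=\mathbb E\big[\mathbf 1\{u,v\notin D\}\tfrac2\pi\arcsin b_D\big]\le\mathbb E[\mathbf 1\{u,v\notin D\}\,b_D],\quad b_D=\frac{G_D(u,v)}{\sqrt{G_D(u,u)G_D(v,v)}}.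
\]
The denominator is not bounded below, since $D$ may come arbitrarily close to $u$ along an edge. We remove it by stepping to the neighbors.

\emph{Claim: if $u\in\mathbb Z^6\setminus D$ and $y\in\mathbb Z^6\setminus\{u\}$, then $G_D(u,y)\le G_D(u,u)\sum_{u'\sim u}G_D(u',y)$.} Let $f=G_D(\cdot,y)$. Call $u'\sim u$ blocked if $D$ meets $I_{\{u,u'\}}$, and let then $\ell_{u'}\in(0,6]$ be the length from $u$ to the nearest point of $D$ on this edge; otherwise call $u'$ open and put $\ell_{u'}=6$. Let $k=\sum_{u'\sim u}1/\ell_{u'}$. By (B2), $f$ is linear on these twelve segments and vanishes at the ends of the blocked ones, and the slopes at $u$ add up to $0$; that is, $kf(u)=\frac16\sum_{u'\text{ open}}f(u')$. The interiors of the segments avoid $D$, so killing at their ends happens no later than killing on $D$, and (B4) gives $G_D(u,u)\ge2/k$. Hence $f(u)\le\frac1{12}G_D(u,u)\sum_{u'\sim u}f(u')$, which implies the claim.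

\emph{Conclusion.} Let $u,v\notin D$. Apply the claim at $u$ with $y=v$, and then at $v$ with $y=u'$; this is allowed because $|u-v|_1\ge2$ gives $u'\ne v$. We get
\[
b_D\le\sqrt{G_D(u,u)G_D(v,v)}\sum_{u',v'}G_D(u',v')\le G(0)\sum_{u',v'}G_{D\cap\mathbb Z^6}(u',v').
\]
By (B3) the last Green function is $\sum_nP_{u'}(S_n=v',\ S[0,n]\cap D=\emptyset)$. For a fixed path with range $\Gamma$, the event $\Gamma\cap D=\emptyset$ is almost surely the event that no marked $z$ satisfies $z\leftrightarrow\Gamma$, and it has probability $\Lambda_w(\Gamma)$.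
\end{proof}

\subsection{A Janson-type inequality}

To bound $\Lambda_w(\Gamma)$ we need a lower tail estimate for a sum of dependent indicators. The dependence is of a special kind: two indicators are positively tied when the two points lie in one cluster, and otherwise revealing one cluster only shrinks the others.

\begin{lemma}\label{lem:janson}
Let $y_1,\dots,y_m\in\mathbb Z^6$ be distinct, $w_i\ge0$, and $\Gamma_i\subset\mathbb Z^6$ finite. Let
\[
\mathcal X=\sum_iw_i\mathbf 1\{y_i\leftrightarrow\Gamma_i\},\qquad\Psi=\mathbb E\mathcal X,\qquad\Delta=\sum_{i,k}w_iw_k\,\mathbb P(y_i\leftrightarrow\Gamma_i,\ y_i\leftrightarrow y_k).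
\]
Then $\mathbb E[e^{-s\mathcal X}]\le\exp(-s\Psi+\frac{s^2}2\Delta)$ for all $s\ge0$.
\end{lemma}

\begin{proof}
Let $f(s)=\mathbb E[e^{-s\mathcal X}]$, so that $-f'(s)=\sum_iw_i\mathbb E[\mathbf 1\{y_i\leftrightarrow\Gamma_i\}e^{-s\mathcal X}]$. Fix $i$ and bound $\mathcal X\le W_i+\mathcal X_i$, where
\[
W_i=\sum_{k:\,y_k\in\mathcal C(y_i)}w_k,\qquad\mathcal X_i=\sum_{k:\,y_k\notin\mathcal C(y_i)}w_k\mathbf 1\{y_k\leftrightarrow\Gamma_k\}.
\]
Both $W_i$ and $\mathbf 1\{y_i\leftrightarrow\Gamma_i\}$ are $\mathcal F_{\mathcal C(y_i)}$-measurable. Given $\mathcal F_{\mathcal C(y_i)}$, the variable $\mathcal X_i$ is determined by the clusters of a field with law $\mathbb P^{\overline{\mathcal C(y_i)}}$, so by (F1) and (F3) it is stochastically dominated by the unconditional law of $\mathcal X$, and $\mathbb E[e^{-s\mathcal X_i}\mid\mathcal F_{\mathcal C(y_i)}]\ge f(s)$. With $e^{-t}\ge1-t$,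
\[
-f'(s)\ge f(s)\sum_iw_i\,\mathbb E\big[\mathbf 1\{y_i\leftrightarrow\Gamma_i\}(1-sW_i)\big]=f(s)\,(\Psi-s\Delta).
\]
Integrate $(\ln f)'\le-\Psi+s\Delta$ from $0$ to $s$.
\end{proof}

\subsection{Fluctuations of the mean due to the walk}

When $\Gamma$ is a piece of the walk, the mean $\Psi$ is a random variable, and we need its second moment under the law of the walk.

\begin{lemma}\label{lem:two}
Let $Y\subset\mathbb Z^6$ be finite, $f:Y\to[0,\infty)$, and let $\sigma$ be a finite stopping time such that $P_x$-almost surely $\Gamma=S[0,\sigma]$ is contained in a set $B$. Let $\psi=\sum_{y\in Y}f(y)\,\mathbb P(y\leftrightarrow\Gamma)$, the probability being over the field for fixed $\Gamma$. Then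
\[
E_x[\psi^2]\le2\Big(\sup_{z\in B}\sum_{y\in Y}f(y)h(z-y)\Big)^2 .
\]
\end{lemma}

\begin{proof}
Let $\widetilde{\mathcal C}(\cdot)$ be the clusters of an independent copy of the field. Then $E_x[\psi^2]$ is the sum over $y,y'$ of $f(y)f(y')$ times the probability that the hitting times $T$ of $\mathcal C(y)$ and $\widetilde T$ of $\widetilde{\mathcal C}(y')$ are both at most $\sigma$. By symmetry it is at most twice the same sum for the event $\{T\le\sigma,\ T\le\widetilde T<\infty\}$. Given the clusters, the strong Markov property at $T$ bounds the probability of this event by $E_x[\mathbf 1\{T\le\sigma\}P_{S_T}(S\text{ hits }\widetilde{\mathcal C}(y'))]$. Averaging over the copy, which is independent of $S$ and $T$, turns the inner probability into $h(S_T-y')$ with $S_T\in B$. Sum over $y'$, then average $P_x(T<\infty)$ over $\phi$ to get $h(x-y)$ with $x\in B$, and sum over $y$.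
\end{proof}

\section{Lower tail of the potential of a cluster}\label{sec:tail}

For $u\in\mathbb Z^6$ and $r\ge1$ let
\[
U_{u,r}=\sum_{y\in\mathcal C(u),\ |y-u|<r}G(u,y),
\]
the expected number of visits, for a walk started at $u$, to the part of $\mathcal C(u)$ within distance $r$.

\begin{lemma}\label{lem:tail}
There is $\varepsilon>0$ such that for $r\ge1$ and $|u-v|\ge4r$,
\[
\mathbb E\big[\mathbf 1\{u\leftrightarrow v\}e^{-U_{u,r}}\big]\le C|u-v|^{-4}e^{-2\varepsilon A(r)},\qquad
\mathbb P\big(u\leftrightarrow v,\ U_{u,r}\le\varepsilon A(r)\big)\le C|u-v|^{-4}e^{-\varepsilon A(r)}.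
\]
\end{lemma}

The condition $|u-v|\ge4r$ forces the cluster to cross all scales up to $r$. Some condition of this kind is needed: for neighbors $u\sim v$, with positive probability $u,v$ are the only lattice points of $\mathcal C(u)$, and then $U_{u,r}\le2G(0)$ for all $r$, while $A(r)\to\infty$ by \eqref{eq:Alower}.

\begin{proof}
The second bound follows from the first, since $\mathbf 1\{U\le\varepsilon A\}\le e^{\varepsilon A}e^{-U}$. Take $u=0$ and $2^J\le r<2^{J+1}$. For bounded $J$ the first bound follows from \eqref{eq:tau}, so let $J$ be large.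

\emph{Step 1: reduction to the walk.} Let $w(y)=G(y)\mathbf 1\{|y|<r\}$, $u'\sim0$, $v'\sim v$, and let $\sigma_j$ be the first $n$ with $|S_n|\ge2^j$, so that $2^j\le|S_{\sigma_j}|<2^j+1$ for $j\ge1$. Since $|v'|\ge4r-1>2^J$, the event $S_n=v'$ forces $n\ge\sigma_J$. Moreover $|S_{\sigma_J}-v'|\ge|v|-r-2\ge|v|/4$, because $r\le|v|/4$ and $|v|\ge4$. By monotonicity of $\Lambda_w$ and the strong Markov property,
\[
\sum_nE_{u'}\big[\mathbf 1\{S_n=v'\}\Lambda_w(S[0,n])\big]\le E_{u'}\big[\Lambda_w(S[0,\sigma_J])\,G(S_{\sigma_J},v')\big]\le C|v|^{-4}E_{u'}\big[\Lambda_w(S[0,\sigma_J])\big].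
\]
By Lemma~\ref{lem:path} and \eqref{eq:AA} it suffices to prove $E_{u'}[\Lambda_w(S[0,\sigma_J])]\le Ce^{-cA_J}$.

\emph{Step 2: one term per scale.} To obtain a product over scales, we count a point at scale $j$ only if it is connected to the piece of the walk that crosses scale $j$. For $j\ge1$ let $\mathcal S_j=\{y\in\mathbb Z^6:2^j\le|y|<2^{j+1}\}$, $\Gamma_j=S[\sigma_j,\sigma_{j+1}]$, and, with probabilities over the field for fixed $S$,
\[
\psi_j=\sum_{y\in\mathcal S_j}G(y)\,\mathbb P(y\leftrightarrow\Gamma_j),\qquad\Delta_j=\sum_{y\in\mathcal S_j}\sum_{y'\in\mathbb Z^6}G(y)G(y')\,\mathbb P(y\leftrightarrow\Gamma_j,\ y\leftrightarrow y').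
\]
Let $I\subset\{1,\dots,J-1\}$ be any set that depends on $S$ only, and $s\in[0,1]$. The exponent in $\Lambda_w(S[0,\sigma_J])$ is at least $s\sum_{j\in I}\sum_{y\in\mathcal S_j}G(y)\mathbf 1\{y\leftrightarrow\Gamma_j\}$, and Lemma~\ref{lem:janson} gives
\begin{equation}\label{eq:jansonapplied}
\Lambda_w(S[0,\sigma_J])\le\exp\Big(-s\sum_{j\in I}\psi_j+\frac{s^2}2\sum_{j\in I}\Delta_j\Big).
\end{equation}
Let $\mathcal G_j$ be the $\sigma$-field of the walk up to $\sigma_j$; $\psi_j$ and $\Delta_j$ are $\mathcal G_{j+1}$-measurable. Fix $j_0$ with $2^{j_0}\ge N_0$, let $j\ge j_0$, and put $N=2^j$, $x=S_{\sigma_j}$. Given $\mathcal G_j$, the set $\Gamma_j\subset B_{2N+1}$ is the range of a walk from $x$ stopped on leaving $\{|\cdot|<2N\}$.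

\emph{Step 3: three estimates at scale $j$.}

(i) $E[\psi_j\mid\mathcal G_j]\ge c_1\,4^{-j}\kappa(2^{j-3})$. Let $\frac54N\le|y|\le\frac74N$ and $K=\mathcal C(y)\cap B(y,N/8)$. Then $K\cup\{x\}\subset B_{15N/8}$, and by Lemma~\ref{lem:killed} $\Gamma_j$ meets $K$ with conditional probability at least $cN^{-4}\operatorname{cap}(K)$. Average over the field, where $\mathbb E[\operatorname{cap}(K)]=\kappa(N/8)$, multiply by $G(y)\ge cN^{-4}$, and sum over the at least $cN^6$ points $y$.

(ii) $E[\psi_j^2\mid\mathcal G_j]\le Ca_j^2$. In Lemma~\ref{lem:two} take $f=G$ on $\mathcal S_j$ and $B=B_{2N+1}$. Since $|z-y|\le8N$, the supremum is at most $CN^{-4}\sum_{|v|\le8N}h(v)\le Ca_j$ by Lemma~\ref{lem:reg}.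

(iii) $E[\Delta_j\mid\mathcal G_j]\le Ca_j$. A union bound over the point $p\in\Gamma_j$ to which $y$ is connected, the bound $P_x(S\text{ hits }p)\le G(x,p)$, and Lemma~\ref{lem:three} with root $y$ give
\[
E[\Delta_j\mid\mathcal G_j]\le CN^{-4}\sum_{y'}\sum_{|p|\le2N+1}G(y')G(x,p)G(p,y')\sum_{y\in\mathcal S_j}\big[h(y-p)+h(y-y')\big].
\]
For $|y'|<16N$, all arguments of $h$ have norm at most $18N$, so the sum over $y$ is at most $CN^4a_j$ by Lemma~\ref{lem:reg}. By \eqref{eq:sums} these $y'$ contribute at most $Ca_j\sum_{|y'|<16N}G(y')(1+|x-y'|)^{-2}$. The last sum is bounded: the points $|y'|\le N/2$ give at most $CN^2N^{-2}$ and the others at most $CN^{-4}N^4$. For $y'\in\mathcal S_i$ with $\rho=2^i\ge16N$ we have $G(y')G(p,y')\le C\rho^{-8}$ and $\sum_pG(x,p)\le CN^2$. The term $h(y-p)$ contributes at most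
\[
CN^{-4}\cdot\rho^6\rho^{-8}\cdot N^2\cdot N^4a_j=C(N/\rho)^2a_j .
\]
For the term $h(y-y')$, Lemma~\ref{lem:reg} gives $\sum_{y'\in\mathcal S_i}h(y-y')\le C\rho^4a_i$ and $a_i\le C(\rho/N)^2a_j$, so it contributes at most
\[
CN^{-4}\cdot\rho^{-8}\cdot N^2\cdot N^6\cdot\rho^4a_i=C(N/\rho)^4a_i\le C(N/\rho)^2a_j .
\]
The sum over $i$ is geometric.

\emph{Step 4: good scales.} To apply the Paley--Zygmund inequality we need the mean in (i) to be comparable to $a_j$. Lemma~\ref{lem:akappa} gives this only on average over scales, so we discard the scales where it fails. In the third bound of Lemma~\ref{lem:akappa} each term $4^{-i}\kappa(2^i)$ is bounded; dropping a bounded number of them and setting $i=j-3$ gives $\sum_{j_0\le j<J}4^{-j}\kappa(2^{j-3})\ge c_2A_J-C$. Call $j\ge j_0$ \emph{good} if $4^{-j}\kappa(2^{j-3})\ge\frac12c_2a_j$. The other scales contribute at most $\frac12c_2A_J$ to the sum, and $4^{-j}\kappa(2^{j-3})\le Ca_j$ by the second bound of Lemma~\ref{lem:akappa}. Hence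
\begin{equation}\label{eq:good}
\sum_{j<J,\ j\text{ good}}a_j\ge cA_J-C .
\end{equation}

\emph{Step 5: product over scales.} For good $j$, (i), (ii) and the Paley--Zygmund inequality give $P(\psi_j\ge c_3a_j\mid\mathcal G_j)\ge p$ with absolute $c_3,p>0$. By (iii) and Markov's inequality there is $C_3$ with $P(\Delta_j>C_3a_j\mid\mathcal G_j)\le p/2$. So $\mathcal E_j=\{\psi_j\ge c_3a_j,\ \Delta_j\le C_3a_j\}\in\mathcal G_{j+1}$ has $P(\mathcal E_j\mid\mathcal G_j)\ge p/2$. In \eqref{eq:jansonapplied} let $I$ be the set of good $j<J$ for which $\mathcal E_j$ occurs, and $s=\min(1,c_3/C_3)$. For $j\in I$, $-s\psi_j+\frac{s^2}2\Delta_j\le-c_4a_j$ with $c_4=\frac12sc_3$. Taking conditional expectations from the largest $j$ down, and using $1-e^{-c_4a_j}\ge ca_j$, valid because $a_j\le C$,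
\[
E_{u'}[\Lambda_w(S[0,\sigma_J])]\le\prod_{j<J,\ j\text{ good}}\Big(1-\frac p2\big(1-e^{-c_4a_j}\big)\Big)\le\exp\Big(-c\sum_{j<J,\ j\text{ good}}a_j\Big)\le Ce^{-cA_J}
\]
by \eqref{eq:good}.
\end{proof}

\section{The order of $h$}\label{sec:order}

We can now make the upper half of \eqref{eq:self} rigorous. Entrance points with a large potential are handled by \eqref{eq:visits}, and entrance points with a small potential are so rare that a union bound suffices. Let
\[
L(R)=(\ln(R+2))^{1/2}.
\]

\begin{proposition}\label{prop:h}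
For $|x|\ge1$, $\ h(x)\le C|x|^{-2}/A(|x|)$. Consequently, for $R\ge1$ and $x\in\mathbb Z^6$,
\[
A(R)\asymp L(R),\qquad h(x)\le\frac{C}{(1+|x|)^2L(|x|)},\qquad\sum_{|v|\le R}h(v)\le\frac{CR^4}{L(R)},\qquad\kappa^*(R)\ge\frac{cR^2}{L(R)}.
\]
\end{proposition}

\begin{proof}
Let $2^J\le|x|<2^{J+1}$ and let $T$ be the hitting time of $\mathcal C(0)$. Given $\phi$, put $\mu(u)=P_x(T<\infty,\ S_T=u)\le G(x,u)\mathbf 1\{u\leftrightarrow0\}$, so that $h(x)=\mathbb E[\sum_u\mu(u)]$. The points $|u|<4$ contribute at most $C|x|^{-4}\le C|x|^{-2}/A(|x|)$, since $A(R)\le C\ln(R+2)$. For $k\ge2$ consider the shell $2^k\le|u|<2^{k+1}$ and let $r_u=|u|/4\ge1$; by \eqref{eq:AA}, $A(r_u)\ge A_{k-2}\ge cA_k$. Let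
\[
\beta_k=2^{-4k}\sum_{2^{k-1}\le|y|\le2^{k+2}}G(x,y).
\]
Then $\beta_k\le C4^{-k}$ by \eqref{eq:sums}. Also $\beta_k\le C4^k16^{-J}$: for $k\le J-3$ because $|x-y|\ge2^{J-1}$, and for $k\ge J-2$ because then $4^{-k}\le C4^k16^{-J}$.

\emph{Large potential.} For $u\in\mathcal C(0)$, $U_{u,r_u}$ is the expected number of visits from $u$ to points $y\in\mathcal C(0)$ with $|y-u|<|u|/4$, and these satisfy $2^{k-1}\le|y|\le2^{k+2}$. By the strong Markov property at $T$,
\[
\sum_u\mu(u)\mathbf 1\{U_{u,r_u}>\varepsilon A(r_u)\}\le\frac C{A_k}\sum_u\mu(u)U_{u,r_u}\le\frac C{A_k}\sum_{2^{k-1}\le|y|\le2^{k+2}}G(x,y)\mathbf 1\{y\leftrightarrow0\},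
\]
with $u$ in the shell, and the expectation is at most $C\beta_k/A_k$ by \eqref{eq:tau}.

\emph{Small potential.} By Lemma~\ref{lem:tail} with $v=0$ and $|u|=4r_u$, the remaining contribution of the shell is at most
$\sum_uG(x,u)\mathbb P(u\leftrightarrow0,\ U_{u,r_u}\le\varepsilon A(r_u))\le C\beta_ke^{-cA_k}\le C\beta_k/A_k$.

\emph{Sum over shells.} For $k\le J$, $A_J\le A_k+C(J-k)\le C(1+J-k)A_k$; for $k>J$, $A_k\ge A_J$. Hence
\[
\sum_{k\ge2}\frac{\beta_k}{A_k}\le\frac{C4^{-J}}{A_J}\Big(\sum_{k\le J}4^{-(J-k)}(1+J-k)+\sum_{k>J}4^{-(k-J)}\Big)\le\frac{C4^{-J}}{A_J},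
\]
and \eqref{eq:AA} gives the first claim.

Summing it over a shell gives $a_j\le C/A_j$, so $A_{j+1}^2-A_j^2=a_j(A_{j+1}+A_j)\le C$ and $A_J\le C\sqrt{J+1}$. With \eqref{eq:Alower}, $A_J\ge1$ and \eqref{eq:AA} we obtain $A\asymp L$, and the bound on $h$ follows. In $\sum_{|v|\le R}h(v)$ the points $|v|\le\sqrt R$ contribute at most $CR^2\le CR^4/L(R)$, and for the others $L(|v|)\ge cL(R)$. The last bound is Lemma~\ref{lem:cap}.
\end{proof}

\section{Moments of the truncated volume}\label{sec:moments}

The second moment below is sharp. The third moment carries no logarithmic gain; it will be multiplied by a factor $e^{-cL}$, so a crude bound is enough.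

\begin{lemma}\label{lem:moments}
Let $R\ge1$ and $V=\operatorname{vol}(\mathcal C(0)\cap B_R)$. Then
\[
cR^2\le\mathbb EV\le CR^2,\qquad\mathbb EV^2\le CR^6/L(R),\qquad\mathbb EV^3\le CR^{10}.
\]
\end{lemma}

\begin{proof}
The first moment is $\sum_{|y|\le R}\tau(0,y)\asymp R^2$. By Lemma~\ref{lem:three} with root $y'$ and Proposition~\ref{prop:h},
\[
\mathbb EV^2=\sum_{y,y'\in B_R}\tau_3(y',0,y)\le C\sum_{y\in B_R}G(y)\sum_{y'\in B_R}\big[h(y')+h(y-y')\big]\le CR^2\cdot R^4/L(R).
\]

For the third moment put $x_1=0$, so that $\mathbb EV^3=\sum_{x_2,x_3,x_4\in B_R}\mathbb P(x_1\leftrightarrow x_2\leftrightarrow x_3\leftrightarrow x_4)$. Each of the six possible coincidences $x_i=x_k$ contributes $\mathbb EV^2$. Let the four points be distinct, and write $\phi_i=\phi_{x_i}$, $s_i=\operatorname{sgn}\phi_i$, $G_{ik}=G(x_i,x_k)$, $\tau_{ik}=\tau(x_i,x_k)$ and $g_k=G_{1k}+G_{2k}$ for $k=3,4$. By (F2), $\mathbb E[s_1s_2s_3s_4\mid|\phi|\,]$ equals $1$ if every cluster contains an even number of the four points and $0$ otherwise. So the four-point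 probability is at most $\mathbb E[s_1s_2s_3s_4]$, a quantity that involves four Gaussian variables only. We show
\begin{equation}\label{eq:four}
\mathbb E[s_1s_2s_3s_4]\le\tau_{12}\tau_{34}+C\big[g_3g_4+G_{34}(g_3^2+g_4^2)\big].
\end{equation}

Condition on $(\phi_1,\phi_2)$. Then $(\phi_3,\phi_4)$ is Gaussian with the following parameters. The means $\mu_k$ satisfy $|\mu_k|\le Cg_k(|\phi_1|+|\phi_2|)$, because the covariance matrix of $(\phi_1,\phi_2)$ has eigenvalues $G(0)\pm G_{12}\ge(1-\rho_0)G(0)$. By (B3), with $A=\{x_1,x_2\}$, the variances are $v_k=G_A(x_k,x_k)\ge1$, and the correlation $\rho\ge0$ is deterministic and equal to that of $\phi_3,\phi_4$ under $\mathbb P^A$. By (F2), (F3) and the identity in \eqref{eq:tau},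
\begin{equation}\label{eq:rho}
\tfrac2\pi\arcsin\rho=\mathbb P^A(x_3\leftrightarrow x_4)\le\tau_{34}=\tfrac2\pi\arcsin\big(G_{34}/G(0)\big),
\end{equation}
and since $\arcsin$ is increasing, $\rho\le G_{34}/G(0)\le\rho_0<1$.

Let $(\xi_3,\xi_4)$ be standard normal variables with correlation $\rho$ and let $F(t_3,t_4)=E[\operatorname{sgn}(t_3+\xi_3)\operatorname{sgn}(t_4+\xi_4)]$. Then $\mathbb E[s_3s_4\mid\phi_1,\phi_2]=F(m_3,m_4)$ with $m_k=\mu_k/\sqrt{v_k}$, and $F(0,0)=\frac2\pi\arcsin\rho$. Let $\gamma$ be the standard normal density and $\chi(t)=E[\operatorname{sgn}(t_4+\xi_4)\mid\xi_3=t]$. From $F=\int_{-t_3}^\infty\gamma\chi-\int_{-\infty}^{-t_3}\gamma\chi$ we get $\partial_{t_3}F=2\gamma(t_3)\chi(-t_3)$. Given $\xi_3=-t_3$, the variable $t_4+\xi_4$ is normal with mean $t_4-\rho t_3$ and variance $1-\rho^2\ge1-\rho_0^2$, and a normal variable with mean $m$ and standard deviation $\varsigma$ has $|E[\operatorname{sgn}]|\le|m|/\varsigma$. So $|\partial_{t_3}F|\le C(|t_4|+\rho|t_3|)$, and the same holds with $3$ and $4$ exchanged.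 Integrating along the segment from $(0,0)$,
\[
|F(m_3,m_4)-F(0,0)|\le C\big(|m_3m_4|+\rho(m_3^2+m_4^2)\big),
\]
whose expectation is at most $C[g_3g_4+G_{34}(g_3^2+g_4^2)]$. Finally $\mathbb E[s_1s_2s_3s_4]=\tau_{12}F(0,0)+\mathbb E[s_1s_2(F(m_3,m_4)-F(0,0))]$, and $F(0,0)\le\tau_{34}$ by \eqref{eq:rho}. This proves \eqref{eq:four}.

Sum \eqref{eq:four} over $x_2,x_3,x_4\in B_R$ with \eqref{eq:sums}. Each of $G_{12}G_{34}$, $G_{13}G_{14}$, $G_{13}G_{24}$, $G_{23}G_{14}$, $G_{23}G_{24}$ has two Green functions, each absorbing one variable at cost $CR^2$, and one free variable at cost $CR^6$; the total is $CR^{10}$. Since $\sum_zG(z)^2<\infty$, each of the terms $G_{34}G_{ik}^2$ gives at most $CR^2R^6$.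
\end{proof}

\section{The volume attached to a walk in a block}\label{sec:block}

Lemma~\ref{lem:path} turns the volume of $\mathcal C(0)$ into the volume of the clusters met by a walk. We show that a walk crossing a block of size $N$ collects $N^4/L(N)$ points with probability bounded below, using only loops inside the block.

Let $N\ge N_0$, $L=L(N)$, $Y=\{y\in\mathbb Z^6:\frac54N\le|y|\le\frac74N\}$. For finite $\Gamma\subset\mathbb Z^6$ let $Z(\Gamma)$ be the number of $y\in Y$ with $y\leftrightarrow\Gamma$ for the clusters of the loops contained in the open metric ball of radius $3N$ about $0$. Let $\eta$ be the first $n$ with $|S_n|\ge2N$, and $Z=Z(S[0,\eta])$.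

\begin{lemma}\label{lem:block}
There are $c_5,p_0>0$ such that $\mathbf P_0(Z\ge c_5N^4/L)\ge p_0$ for all $N\ge N_0$.
\end{lemma}

\begin{proof}
We show $\mathbf E_0Z\ge cN^4/L$ and $\mathbf E_0Z^2\le CN^8/L^2$; the Paley--Zygmund inequality then gives the claim. Let $\Gamma=S[0,\eta]\subset B_{2N+1}$.

\emph{First moment.} For $y\in Y$ the open metric ball of radius $N/2$ about $y$ lies in the ball of radius $3N$ about $0$. Let $K$ be the set of points of $B(y,N/8)$ in the cluster of $y$ formed by the loops contained in the smaller ball. By (F3) and translation invariance, $\mathbb E[\operatorname{cap}(K)]=\kappa^*(N/8)\ge cN^2/L$. Since $K\subset B_{15N/8}$, Lemma~\ref{lem:killed} shows that $S$ hits $K$ before $\eta$ with conditional probability at least $cN^{-4}\operatorname{cap}(K)$, and then $y$ is counted in $Z$. So $\mathbf E_0Z\ge cN^6N^{-4}N^2/L$.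

\emph{Second moment.} Given $S$, split the pairs $y,y'$ counted in $Z^2$ according to whether $y\leftrightarrow y'$. By (F4) under $\mathbb P^D$, with $D$ the complement of the ball of radius $3N$, and then by (F3) to pass to the full clusters,
\[
\mathbf E_0Z^2\le E_0[\psi^2]+\Delta,\qquad\psi=\sum_{y\in Y}\mathbb P(y\leftrightarrow\Gamma),\qquad\Delta=\sum_{y,y'\in Y}\mathbf P_0(y\leftrightarrow y',\ y\leftrightarrow\Gamma).
\]
Lemma~\ref{lem:two} with $f=1$ and Proposition~\ref{prop:h} give $E_0[\psi^2]\le2(\sum_{|v|\le5N}h(v))^2\le CN^8/L^2$.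

For $\Delta$, a union bound over the meeting point as in (iii) of Section~\ref{sec:tail} counts every visit of the walk to $\mathcal C(y)$ and gives only $CN^8/L$. The missing factor $1/L$ is the number of visits per hit, and we recover it as in Proposition~\ref{prop:h}. Let $T$ be the hitting time of $\mathcal C(y)\cap B_{2N+1}$, which is finite on $\{y\leftrightarrow\Gamma\}$, and given $\phi$ let $\mu_y(v)=P_0(T<\infty,\ S_T=v)\le G(v)\mathbf 1\{v\leftrightarrow y\}$. Then $\Delta\le\sum_{y,y'}\mathbb E[\mathbf 1\{y\leftrightarrow y'\}\sum_v\mu_y(v)]$. Let $r=\sqrt N/4\ge1$; this scale is large enough that $A(r)\ge cL$, and small enough that entrance points within $4r$ of $y$ are negligible. Split the sum over $v$ into three parts: (1) $U_{v,r}>\varepsilon A(r)$; (2) $|v-y|<\sqrt N$; (3) $|v-y|\ge\sqrt N$ and $U_{v,r}\le\varepsilon A(r)$. Call the contributions $\Delta^{(1)},\Delta^{(2)},\Delta^{(3)}$.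

(1) Here $1\le\frac CLU_{v,r}$. By the strong Markov property at $T$, $\sum_v\mu_y(v)U_{v,r}$ is at most the expected number of visits to $\mathcal C(y)\cap B_{3N}$. By Lemma~\ref{lem:three} with root $y$, Proposition~\ref{prop:h} and \eqref{eq:sums},
\begin{align*}
\Delta^{(1)}&\le\frac CL\sum_{y,y'\in Y}\sum_{|z|\le3N}G(z)\,\tau_3(y,z,y')\le\frac CL\sum_{y'\in Y}\sum_{|z|\le3N}G(z)G(z,y')\sum_{y\in Y}\big[h(y-z)+h(y-y')\big]\\
&\le\frac CL\cdot\frac{N^4}L\sum_{y'\in Y}|y'|^{-2}\le\frac{CN^8}{L^2}.
\end{align*}

(2) There are at most $CN^3$ such $v$, and $|v|\ge\frac54N-\sqrt N\ge N$, so $\mu_y(v)\le CN^{-4}$. With $\sum_{y'\in Y}\tau(y,y')\le CN^2$ we get $\Delta^{(2)}\le CN^6N^3N^{-4}N^2=CN^7\le CN^8/L^2$.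

(3) Let $V_v=\operatorname{vol}(\mathcal C(v)\cap Y)$ and let $V_v'\le V_v$ be the number of $y\in\mathcal C(v)\cap Y$ with $|y-v|\ge\sqrt N$. Summing first over $y$ and $y'$,
\[
\Delta^{(3)}\le\sum_{|v|\le2N+1}G(v)\,\mathbb E\big[V_vV_v'\,\mathbf 1\{U_{v,r}\le\varepsilon A(r)\}\big].
\]
Write $V_vV'_v\le V_v^{3/2}(V'_v)^{1/2}$ and apply the Cauchy--Schwarz inequality. Since $Y\subset B(v,5N)$, Lemma~\ref{lem:moments} gives $\mathbb EV_v^3\le CN^{10}$, and Lemma~\ref{lem:tail}, which applies because $|y-v|\ge\sqrt N=4r$, gives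
\[
\mathbb E\big[V_v'\,\mathbf 1\{U_{v,r}\le\varepsilon A(r)\}\big]\le Ce^{-\varepsilon A(r)}\sum_{y\in Y,\ y\ne v}|y-v|^{-4}\le CN^2e^{-cL}.
\]
Each expectation is thus at most $CN^5\cdot Ne^{-cL}$, and $\Delta^{(3)}\le CN^8e^{-cL}\le CN^8/L^2$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\subsection{Upper bound in Theorem~\ref{thm:main}}

Let $\Phi(\lambda)=\mathbb E[1-e^{-\lambda\operatorname{vol}(\mathcal C(0))}]$ for $\lambda>0$. Its derivative is a sum of expressions of the type treated in Lemma~\ref{lem:path}: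
\[
\Phi'(\lambda)=\mathbb E\big[\operatorname{vol}(\mathcal C(0))\,e^{-\lambda\operatorname{vol}(\mathcal C(0))}\big]=\sum_x\mathbb E\big[\mathbf 1\{0\leftrightarrow x\}\,e^{-\lambda\operatorname{vol}(\mathcal C(0))}\big].
\]
The $13$ points with $|x|_1\le1$ contribute at most $13$. To the others apply Lemma~\ref{lem:path} with $w\equiv\lambda$; each value of $S_n$ is a neighbor of $12$ points $x$, so
\begin{equation}\label{eq:Phiprime}
\Phi'(\lambda)\le C+C\sum_{u'\sim0}\sum_{n\ge0}E_{u'}\big[\Lambda_\lambda(S[0,n])\big],\qquad\Lambda_\lambda(\Gamma)=\mathbb E\big[e^{-\lambda\,\#\{z\in\mathbb Z^6:\,z\leftrightarrow\Gamma\}}\big].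
\end{equation}
The sum over $n$ is the expected lifetime of a walk that is killed with weight $\lambda$ per attached point. It should survive up to the distance $N$ at which $\lambda N^4/L(N)\approx1$, that is, for a time $N^2$.

Let $N\ge N_0$ satisfy $\lambda N^4/L(N)\ge1$. For $m\ge1$ let $\zeta_m$ be the first $n$ with $|S_n|\ge8mN$, let $z_m=S_{\zeta_m}$, let $\Gamma_m$ be the range of $S$ from time $\zeta_m$ up to and including its exit from $\{|\cdot-z_m|<2N\}$, and let $\mathcal B_m$ be the open metric ball of radius $3N$ about $z_m$. Let $Z_m$ be the variable of Section~\ref{sec:block} for the translated data $\Gamma_m$, $z_m+Y$ and the loops in $\mathcal B_m$. Since $8mN\le|z_m|<8mN+1$, two things hold. The norm of the walk stays below $8mN+2N+2<8(m+1)N$ while $\Gamma_m$ is traced, so $\Gamma_m$ is complete before $\zeta_{m+1}$. And $|z_m-z_{m'}|>8N-1>6N$ for $m\ne m'$, so the balls $\mathcal B_m$ are disjoint.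

A point counted in $Z_i$ lies in $\mathcal B_i$ and is connected to $\Gamma_i$ in the full loop configuration. Hence for $n\ge\zeta_m$ the number of points connected to $S[0,n]$ is at least $\sum_{i<m}Z_i$. Given $S$ the $Z_i$ are independent by (F3), so
\[
\Lambda_\lambda(S[0,n])\le\prod_{i<m}g(\Gamma_i-z_i)\quad(n\ge\zeta_m),\qquad g(\Gamma)=\mathbb E[e^{-\lambda Z(\Gamma)}].
\]
By the strong Markov property at the times $\zeta_i$, the sets $\Gamma_i-z_i$ are independent with the law of $S[0,\eta]$ under $P_0$, and Lemma~\ref{lem:block} gives $E[g(\Gamma_i-z_i)]\le\vartheta:=1-p_0(1-e^{-c_5})<1$. The sets $\Gamma_i$, $i<m$, are determined by the walk up to $\zeta_m$. Optional stopping for the martingale $|S_n|^2-n$ bounds the conditional expectation of $\zeta_{m+1}-\zeta_m$ given the walk up to $\zeta_m$ by $(8(m+1)N+1)^2$, and $E_{u'}[\zeta_1]$ by $(8N+1)^2$. Therefore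
\[
\sum_{n\ge0}E_{u'}[\Lambda_\lambda(S[0,n])]\le E_{u'}[\zeta_1]+\sum_{m\ge1}C(m+1)^2N^2\vartheta^{m-1}\le CN^2 .
\]
For small $\lambda$ take $N=\lceil\lambda^{-1/4}(\ln\frac1\lambda)^{1/8}\rceil$. Then $N+2\le1/\lambda$, so $L(N)\le(\ln\frac1\lambda)^{1/2}\le\lambda N^4$, and \eqref{eq:Phiprime} gives $\Phi'(\lambda)\le C\lambda^{-1/2}(\ln\frac1\lambda)^{1/4}$. Clusters are finite, so $\Phi(0+)=0$. Substituting $t=\lambda u$ and using $(a+b)^{1/4}\le a^{1/4}+b^{1/4}$,
\begin{equation}\label{eq:Phi}
\Phi(\lambda)\le C\lambda^{1/2}\int_0^1u^{-1/2}\big[(\ln\tfrac1\lambda)^{1/4}+(\ln\tfrac1u)^{1/4}\big]\,du\le C\lambda^{1/2}(\ln\tfrac1\lambda)^{1/4}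
\end{equation}
for small $\lambda$. Since $\Phi(1/M)\ge(1-e^{-1})\mathbb P(\operatorname{vol}(\mathcal C(0))\ge M)$,
\begin{equation}\label{eq:upper}
\mathbb P(\operatorname{vol}(\mathcal C(0))\ge M)\le CM^{-1/2}(\ln M)^{1/4}
\end{equation}
for large $M$, and for all real $M\ge2$ after enlarging $C$. With \eqref{eq:half} this is the upper bound.

\subsection{Lower bound in Theorem~\ref{thm:main}}

Let $V=\operatorname{vol}(\mathcal C(0)\cap B_N)$ with $N\ge1$. The first two moments show that $V>0$ with probability at least $cN^{-2}L(N)$, which says nothing about the size of $V$. To see that $V$ is large with comparable probability, we must show that small values of $V$ carry at most half of its mean, and the upper bound just proved is exactly strong enough for this. By Lemma~\ref{lem:moments}, $\mathbb EV\ge c_6N^2$. Let $M_N=c_7N^4/L(N)$ with $c_7\le1$ to be chosen. By \eqref{eq:upper}, $\mathbb P(\operatorname{vol}(\mathcal C(0))\ge s)\le Cs^{-1/2}(\ln(s+2))^{1/4}$ for all $s>0$. Since $M_N\le N^4$, we have $\ln(M_N+2)\le4L(N)^2$,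 and
\[
\mathbb E[V;V\le M_N]\le\int_0^{M_N}\mathbb P(V\ge s)\,ds\le CM_N^{1/2}(\ln(M_N+2))^{1/4}\le Cc_7^{1/2}N^2,
\]
with $C$ independent of $c_7$; the factors $L(N)^{-1/2}$ and $L(N)^{1/2}$ cancel. Fix $c_7$ so that the right side is at most $\frac12c_6N^2$. Then
\begin{equation}\label{eq:trunc}
\mathbb E[V;V>M_N]\ge\tfrac12c_6N^2,
\end{equation}
and the Cauchy--Schwarz inequality and Lemma~\ref{lem:moments} give
\[
\mathbb P(\operatorname{vol}(\mathcal C(0))\ge M_N)\ge\frac{(\mathbb E[V;V>M_N])^2}{\mathbb EV^2}\ge\frac{cN^4}{N^6/L(N)}=cN^{-2}L(N).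
\]
For large $N$,
\begin{equation}\label{eq:MN}
M_N^{-1/2}(\ln M_N)^{1/4}\asymp N^{-2}L(N)^{1/2}\cdot L(N)^{1/2}=N^{-2}L(N).
\end{equation}
Given a large $M$, let $N$ be the least integer with $M_N\ge M$. Then $M\le M_N\le(\frac N{N-1})^4M_{N-1}\le16M$, so
\[
\mathbb P(\operatorname{vol}(\mathcal C(0))\ge M)\ge cM_N^{-1/2}(\ln M_N)^{1/4}\ge cM^{-1/2}(\ln M)^{1/4}
\]
for $M\ge M_0$. For $2\le M\le M_0$ use $\nu_6(M)\ge\nu_6(M_0)>0$. With \eqref{eq:half}, Theorem~\ref{thm:main} is proved. \qed

\subsection{Proof of Theorem~\ref{thm:more}}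

Note that $L(R)\asymp(\ln R)^{1/2}$ for $R\ge2$.

(a) As in \eqref{eq:half}, the left side is $\frac12\Phi(\lambda)$. The upper bound is \eqref{eq:Phi}, and $\Phi(\lambda)\ge(1-e^{-1})\mathbb P(\operatorname{vol}(\mathcal C(0))\ge1/\lambda)$ gives the lower bound by Theorem~\ref{thm:main}.

(b) Proposition~\ref{prop:h} gives the upper bound on $h$ and $\kappa(R)\ge\kappa^*(R)\ge cR^2/L(R)$. The inequality $h(x)\ge c|x|^{-4}\kappa(|x|/2)$ of Lemma~\ref{lem:akappa} transfers each bound to the other quantity: it gives the lower bound on $h$, and, for $x$ with $2R\le|x|\le2R+1$, it gives $\kappa(R)\le CR^4h(x)\le CR^2/L(R)$.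

(c) The upper bound on the second moment is in Lemma~\ref{lem:moments}. For large $N$, \eqref{eq:upper} and \eqref{eq:MN} give $\mathbb P(V>M_N)\le CN^{-2}L(N)$, so by \eqref{eq:trunc} and the Cauchy--Schwarz inequality $\mathbb EV^2\ge(\mathbb E[V;V>M_N])^2/\mathbb P(V>M_N)\ge cN^6/L(N)$. For bounded $N$ use $V\ge1$. For the three-point bound insert $G(y,z)\le CN^{-4}$ and $h(y-x)+h(z-x)\le CN^{-2}/L(N)$ into Lemma~\ref{lem:three}.

(d) Let $V'$ be the number of $x\in\mathcal C(0)\cap\mathbb Z^6$ with $N\le|x|\le2N$. Then $\mathbb EV'\ge cN^6N^{-4}$ by \eqref{eq:tau} and $\mathbb E[(V')^2]\le CN^6/L(N)$ by Lemma~\ref{lem:moments}, so $\mathbb P(V'>0)\ge cN^{-2}L(N)$. As in \eqref{eq:half}, the probability in (d) is at least $\frac12\mathbb P(V'>0)$. \qed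

\begin{thebibliography}{9}

\bibitem{CD}
Z. Cai and J. Ding, \emph{Quasi-multiplicativity and regularity for metric graph Gaussian free fields}, arXiv:2412.05706 (2024).

\bibitem{DW}
Ding and Wirth, Ann. Probab. 48 (2020).

\bibitem{Lupu}
T. Lupu, \emph{From loop clusters and random interlacements to the free field}, Ann. Probab. 44 (2016).

\end{thebibliography}
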